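# Radial waves as moving averages: the equation $\partial_t^2u-\Delta u=-|x|^b|u|^{p-1}u$ up to $p=5+2b$

## 1. The function $w=ru$ and its averaging formula

Let $u(t,x)$ be a radial solution of the free wave equation $\partial_t^2u-\Delta u=0$ on $\mathbb R\times\mathbb R^3$, with radial $C_c^\infty$ data $(u,u_t)(0)=(\phi,\psi)$. Write $r=|x|$ and put $w=ru$. For radial functions in three dimensions $\Delta u=r^{-1}(ru)_{rr}$, so
$$w_{tt}=w_{rr}\quad (r>0),\qquad w(t,0)=0 .$$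
This is the one-dimensional wave equation on a half-line. Extend $w_0=r\phi$ and $w_1=r\psi$ to odd functions on $\mathbb R$. D'Alembert's formula reads
$$w(t,r)=\tfrac12\big(w_0(r+t)+w_0(r-t)\big)+\tfrac12\int_{r-t}^{r+t}w_1(s)\,ds .$$
Since $w_0$ is odd, $w_0(r-t)=-w_0(t-r)$. Since $w_1$ is odd, its integral over the interval between $r-t$ and $t-r$ vanishes, so the lower limit $r-t$ may be replaced by $t-r$. With $h=w_0'+w_1$ this gives
$$u(t,r)=\frac1{2r}\int_{t-r}^{t+r}h(s)\,ds. \tag{1.1}$$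

The value of a radial free wave at $(t,r)$ is thus the average of one fixed function $h$ of one variable over the interval with center $t$ and radius $r$. Two facts follow.

First, the size of $h$ is the energy. Write $\|(\phi,\psi)\|_e^2=\|\nabla\phi\|_2^2+\|\psi\|_2^2$. As $w_0'$ is even and $w_1$ is odd, the cross term integrates to zero, and
$$\|h\|_{L^2(\mathbb R)}^2=2\int_0^\infty (w_0'^2+w_1^2)\,dr=\frac1{2\pi}\|(\phi,\psi)\|_e^2 , \tag{1.2}$$
where we used $4\pi\int_0^\infty w_0'^2dr=\|\nabla\phi\|_2^2$ (Lemma 1 below) and $4\pi\int_0^\infty w_1^2dr=\|\psi\|_2^2$.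

Second, $\sup_{r>0}|u(t,r)|\le(\mathcal Mh)(t)$, where $\mathcal M$ is the Hardy–Littlewood maximal function on $\mathbb R$. It is bounded on $L^2(\mathbb R)$, so
$$\int_{\mathbb R}\|u(t)\|_{L^\infty}^2\,dt\le C_0^2\,\|(\phi,\psi)\|_e^2 \tag{1.3}$$
with an absolute constant $C_0$. Section 4 extends (1.1)–(1.3) to all radial data with $\|(\phi,\psi)\|_e<\infty$. We use that already in two examples.

**Example 1.** Take $\phi=0$, $\psi=1_{|x|<1}$, so $h(s)=s\,1_{|s|<1}$. For $t\ge2$, (1.1) gives $u(t,r)=\frac1{4r}\big(1-(t-r)^2\big)$ if $|t-r|<1$ and $u(t,r)=0$ otherwise. Hence $\|u(t)\|_\infty\le\frac1{4(t-1)}\le\frac1{2t}$, which is square integrable at infinity.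

**Example 2.** Take $\psi=0$, $\phi=r^{-\gamma}\zeta(r)$ with $0<\gamma<\frac12$ and $\zeta$ a smooth cutoff equal to $1$ near $0$. Then $\|\phi\|_\infty=\infty$. Here $h$ is compactly supported with $|h(s)|\le C|s|^{-\gamma}$, and the substitution $s=t\sigma$ gives, for $t\neq 0$,
$$\|u(t)\|_\infty\le C c_\gamma|t|^{-\gamma},\qquad c_\gamma=\sup_{\lambda>0}\frac1{2\lambda}\int_{1-\lambda}^{1+\lambda}|\sigma|^{-\gamma}d\sigma .$$
The constant is finite: for $\lambda\le\frac12$ the average is at most $2^\gamma$, and for $\lambda\ge\frac12$ it is at most $\frac{(1+\lambda)^{1-\gamma}}{(1-\gamma)\lambda}$, which is bounded. So $\|u(t)\|_\infty$ is infinite at $t=0$ and yet square integrable near $t=0$, precisely because $\gamma<\frac12$, which is also the condition for $\nabla\phi\in L^2$ near the origin.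

The function $w$ will be used four times: for pointwise bounds, for (1.3), for a weighted inequality that yields uniqueness, and for a Morawetz estimate. Next we say for which problem.

## 2. The Cauchy problem and the three theorems

Fix $b>0$ and $p>1$ and consider
$$\partial_t^2u-\Delta u=N(u),\qquad N(u)=-|x|^b|u|^{p-1}u,\qquad (u,\partial_tu)(0)=(u_0,u_1), \tag{2.1}$$
with $u$ real-valued on $\mathbb R\times\mathbb R^3$ and $(u_0,u_1)$ radial in $H^1\times L^2$. The nonlinearity pushes back (it is defocusing), but its strength grows with $|x|$. Put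
$$V(\phi)=\frac1{p+1}\int_{\mathbb R^3}|x|^b|\phi|^{p+1}dx ,\qquad E(u,t)=\tfrac12\|(u,u_t)(t)\|_e^2+V(u(t)).$$
The equation formally conserves $E$. We ask: for which $p$ does every radial datum in $H^1\times L^2$ launch exactly one solution, defined for all time, with $E$ constant? Draouil and Majdoub ("Well-posedness and linearization for a semilinear wave equation with spatially growing nonlinearity", arXiv:2409.08594 (2024)) pose this. For $1+b\le p<4+b$ the answer yes is a known result, which we shall not use. The conjecture is that the answer is yes on all of $1+b<p\le5+2b$.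

**Conventions.** All functions of $x$ are real and radial; $\|\cdot\|_q=\|\cdot\|_{L^q(\mathbb R^3)}$; $\|\phi\|_{H^1}^2=\|\phi\|_2^2+\|\nabla\phi\|_2^2$; $\|(\phi,\psi)\|_{\mathcal H}=\|\phi\|_{H^1}+\|\psi\|_2$. $\dot H^1_{rad}$ is the space of radial $\phi\in L^6$ with $\nabla\phi\in L^2$. With $D=\sqrt{-\Delta}$ let
$$U(t)=\frac{\sin tD}D,\qquad S(t)(\phi,\psi)=\cos(tD)\phi+U(t)\psi,\qquad W(t)(\phi,\psi)=\big(S(t)(\phi,\psi),\partial_tS(t)(\phi,\psi)\big).$$
On the Fourier side $W(t)$ rotates the pair $(|\xi|\hat\phi,\hat\psi)$, so $W$ is a strongly continuous group of isometries for $\|\cdot\|_e$.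

**Definition.** A *solution* on an interval $I$ is $u\in C(I;H^1)\cap C^1(I;L^2)$, radial at each time, satisfying the equation in the sense of distributions. Uniqueness is meant in this class, with no auxiliary norm.

Radial symmetry is inherent in the problem. If $p>6$, $x_0\ne0$ and $\frac3p\le\gamma<\frac12$, a cutoff of $|x-x_0|^{-\gamma}$ lies in $H^1$, while $|x|^b|u|^p\sim|x-x_0|^{-\gamma p}$ is not integrable near $x_0$.

**Theorem A.** Let $1+b\le p\le5+2b$. For all radial $(u_0,u_1)\in H^1\times L^2$ there is a unique global solution $u\in C(\mathbb R;H^1)\cap C^1(\mathbb R;L^2)$, and $E(u,t)=E(u,0)$ for all $t$. Moreover $u\in L^2_{loc}(\mathbb R;L^\infty)$, and for each $T$ the map $(u_0,u_1)\mapsto(u,u_t)\in C([-T,T];H^1\times L^2)$ is Lipschitz on bounded sets. In particular the conjecture holds.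

**Theorem B.** Let $p=5+2b$. For all radial $(u_0,u_1)\in\dot H^1\times L^2$ there is a unique global radial solution with $u\in C(\mathbb R;\dot H^1)$, $u_t\in C(\mathbb R;L^2)$. It conserves $E$ and satisfies
$$\iint_{\mathbb R\times\mathbb R^3}|x|^{b-1}|u|^{6+2b}\,dx\,dt\le\frac{4(3+b)}{4+b}E,\qquad \|u\|^2_{L^2(\mathbb R;L^\infty)}\le C_b(E+E^{b+3}).$$
It scatters: there are $(u_0^\pm,u_1^\pm)\in\dot H^1_{rad}\times L^2_{rad}$ with $\|(u,u_t)(t)-W(t)(u_0^\pm,u_1^\pm)\|_e\to0$ as $t\to\pm\infty$, and $E=\frac12\|(u_0^\pm,u_1^\pm)\|_e^2$. The maps $(u_0,u_1)\mapsto(u_0^\pm,u_1^\pm)$ are bijections of $\dot H^1_{rad}\times L^2_{rad}$, and they and their inverses are Lipschitz on bounded sets.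

**Theorem C.** For $p>1$: $V(\phi)<\infty$ for all $\phi\in H^1_{rad}$ if and only if $1+b\le p\le5+2b$. So for $p$ outside this range there are radial data in $H^1\times L^2$ with infinite energy, and well-posedness with a conserved finite energy for all radial data in $H^1\times L^2$ holds exactly for $1+b\le p\le5+2b$.

Theorem C explains the two endpoints, so it comes first.

## 3. Pointwise bounds and the powers with finite energy

We use Hardy's inequality and its dual: for $k,h\in L^2(0,\infty)$,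
$$\Big\|\frac1x\int_0^xk\Big\|_{L^2(0,\infty)}\le2\|k\|_{L^2},\qquad \Big\|\int_x^\infty h(y)\frac{dy}y\Big\|_{L^2(0,\infty)}\le2\|h\|_{L^2}. \tag{3.1}$$
With $k=\chi'$, $\chi(0)=0$, the first says $\|\chi/r\|_{L^2(0,\infty)}\le2\|\chi'\|_{L^2(0,\infty)}$. Recall also that a radial function with gradient in $L^2$ has a representative that is locally absolutely continuous on $r>0$, with $|\nabla\phi|=|\phi'|$; we use it always.

**Lemma 1.** Let $\phi\in\dot H^1_{rad}$ and $\chi(r)=r\phi(r)$.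

(a) $r^{1/2}|\phi(r)|\le(4\pi)^{-1/2}\|\nabla\phi\|_2$.

(b) $\chi$ is absolutely continuous on bounded subintervals of $[0,\infty)$, $\chi(0)=0$, $4\pi\int_0^\infty\chi'^2dr=\|\nabla\phi\|_2^2$, and $r^{1/2}|\phi(r)|\le\big(\int_0^r\chi'^2ds\big)^{1/2}$.

(c) If $\phi\in H^1$, then $r|\phi(r)|\le\|\phi\|_{H^1}$.

*Proof.* (a) By Cauchy–Schwarz $\int_r^\infty|\phi'|ds\le\big(\int_r^\infty s^2\phi'^2ds\big)^{1/2}\big(\int_r^\infty s^{-2}ds\big)^{1/2}=r^{-1/2}\big(\int_r^\infty s^2\phi'^2ds\big)^{1/2}$. So $\phi$ has a limit at infinity, which is $0$ since $\phi\in L^6$, and $|\phi(r)|\le\int_r^\infty|\phi'|ds$. Finally $4\pi\int_0^\infty s^2\phi'^2ds=\|\nabla\phi\|_2^2$. We have in fact shown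
$$r\phi(r)^2\le\int_r^\infty s^2\phi'^2ds .\tag{3.2}$$

(b) Since $\phi(r)=-\int_r^\infty(s\phi')\frac{ds}s$, the dual Hardy inequality gives $\phi\in L^2(0,\infty)$ (measure $dr$). So $\chi'=r\phi'+\phi\in L^2(0,\infty)$, and $\chi(0+)=0$ by (a). Hence $|\chi(r)|\le r^{1/2}\big(\int_0^r\chi'^2\big)^{1/2}$; dividing by $r^{1/2}$ gives the last claim. For $0<a<A$, expanding the square,
$$\int_a^A\chi'^2dr=\int_a^A\big(r^2\phi'^2+(r\phi^2)'\big)dr=\int_a^Ar^2\phi'^2dr+A\phi(A)^2-a\phi(a)^2 .$$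
Here $A\phi(A)^2\to0$ by (3.2), and $a\phi(a)^2=\chi(a)^2/a\le\int_0^a\chi'^2\to0$.

(c) $\phi(r)^2\le2\int_r^\infty|\phi\phi'|ds\le2r^{-2}\int_r^\infty|\phi\phi'|s^2ds\le\frac1{2\pi}r^{-2}\|\phi\|_2\|\nabla\phi\|_2\le r^{-2}\|\phi\|_{H^1}^2$. $\square$

If $u\in C(I;\dot H^1_{rad})$, then by (a) $u(t,r)$ is continuous on $I\times(0,\infty)$. So $\|u(t)\|_\infty=\sup_{r>0}|u(t,r)|$ is lower semicontinuous in $t$, and the mixed norm $\|u\|_{L^2(I;L^\infty)}$ makes sense (it may be infinite).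

Part (a) is the better bound near the origin, part (c) far away. Together they bound the coefficient $|x|^b|\phi|^{p-1}$. Set
$$\alpha=\max(2,\,p-1-2b).$$
For $1+b\le p\le5+2b$ we have $\alpha\in[2,4]$, and $\alpha=4$ exactly when $p=5+2b$. For instance, if $b=1$ the range is $2\le p\le7$ and $\alpha=\max(2,p-3)$.

**Lemma 2.** Let $1+b\le p\le5+2b$, and let $\phi,\psi\in H^1_{rad}$ have $H^1$ norms at most $R$, $R\ge1$. Then
$$|x|^b|\phi|^{p-1}\le R^{p-1}(1+|\phi|^\alpha), \tag{3.3}$$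
$$|V(\phi)-V(\psi)|\le C_R\|\phi-\psi\|_{H^1}. \tag{3.4}$$
In particular $V(\phi)\le C_R<\infty$ (after enlarging $C_R$), and $V$ is continuous on $H^1_{rad}$.

*Proof.* For $r\ge1$, Lemma 1(c) gives $r^b|\phi|^{p-1}\le r^{b-(p-1)}R^{p-1}\le R^{p-1}$, because $p-1\ge b$. For $r<1$ and $p-1\le2b$,
$$r^b|\phi|^{p-1}=r^{b-(p-1)/2}(r^{1/2}|\phi|)^{p-1}\le R^{p-1}$$
by Lemma 1(a). For $r<1$ and $p-1>2b$,
$$r^b|\phi|^{p-1}=(r^{1/2}|\phi|)^{2b}|\phi|^{p-1-2b}\le R^{2b}(1+|\phi|^\alpha)\le R^{p-1}(1+|\phi|^\alpha),$$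
since $0<p-1-2b\le\alpha$. This is (3.3). For (3.4) use $\big||\phi|^{p+1}-|\psi|^{p+1}\big|\le(p+1)(|\phi|^p+|\psi|^p)|\phi-\psi|$. By (3.3) and $|\phi|^\alpha\le1+|\phi|^4$ we have $|x|^b|\phi|^p\le R^{p-1}(2|\phi|+|\phi|^5)$, and with $\zeta=\phi-\psi$, $\int|\phi||\zeta|\le\|\phi\|_2\|\zeta\|_2$ and $\int|\phi|^5|\zeta|\le\|\phi\|_6^5\|\zeta\|_6$. Sobolev's inequality $\|\phi\|_6\le C\|\nabla\phi\|_2$ finishes; $\psi=0$ gives $V(\phi)\le C_R$. $\square$

**Proof of Theorem C.** *Inside the range* $V<\infty$ on $H^1_{rad}$ by Lemma 2. Outside, we test by hand, once at each end.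

*Above the range, concentrate at the origin.* Let $p>5+2b$. Then $\frac{3+b}{p+1}<\frac12$; pick $\gamma$ with $\frac{3+b}{p+1}\le\gamma<\frac12$ and $\phi=r^{-\gamma}\zeta(r)$ with $\zeta$ a smooth cutoff, $\zeta=1$ near $0$. Since $\int_0^1r^{-2\gamma-2}r^2dr<\infty$, $\phi\in H^1$. But near $0$ the integrand of $V$ in $dr$ is a constant times $r^{b+2-\gamma(p+1)}\ge r^{-1}$, so $V(\phi)=\infty$.

*Below the range, put bumps far away.* Let $1<p<1+b$, let $0\not\equiv\theta\in C_c^\infty(0,1)$, and $\phi=w/r$ with $w=\sum_{k\ge2}k^{-1}\theta(r-2^k)$. The supports are disjoint, so $\int(w^2+w'^2)dr=\sum_kk^{-2}\int(\theta^2+\theta'^2)<\infty$. Since $w$ vanishes near $0$, $\|\phi\|_2^2=4\pi\int w^2dr$, and $r^2\phi'^2\le2(w'^2+w^2/r^2)$, we get $\phi\in H^1_{rad}$. But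
$$V(\phi)=\frac{4\pi}{p+1}\int_0^\infty r^{1+b-p}|w|^{p+1}dr\ge c\sum_{k\ge2}2^{k(1+b-p)}k^{-(p+1)}=\infty .$$

So outside the range the datum $(\phi,0)$ has infinite energy. The last sentence of Theorem C follows from this and Theorem A. $\blacksquare$

From now on $1+b\le p\le5+2b$.

## 4. Linear estimates with forcing

We use that radial $C_c^\infty$ functions are dense in $\dot H^1_{rad}$, $H^1_{rad}$, $L^2_{rad}$, and that radial forcings smooth in $(t,x)$ with compact support in $x$ are dense in $L^1(I;L^2_{rad})$.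

**Lemma 3.** Let $t_0\in I$, $(\phi,\psi)\in\dot H^1_{rad}\times L^2_{rad}$, $G\in L^1(I;L^2_{rad})$ and
$$u(t)=S(t-t_0)(\phi,\psi)+\int_{t_0}^tU(t-s)G(s)\,ds,\qquad w=ru,\quad g=rG .$$
Write $Q=\|(\phi,\psi)\|_e+\|G\|_{L^1(I;L^2)}$. Then $u\in C(I;\dot H^1)$, $u_t\in C(I;L^2)$, and
$$\sup_I\|(u,u_t)\|_e\le Q, \tag{4.1}$$
$$\|u\|_{L^2(I;L^\infty)}\le C_0Q\quad\text{with }C_0\text{ absolute}, \tag{4.2}$$
$$\text{if }\phi\in H^1:\quad u\in C(I;H^1),\qquad\|u(t)\|_2\le\|\phi\|_2+|t-t_0|\,Q, \tag{4.3}$$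
$$\tfrac12\|(u,u_t)(t)\|_e^2-\tfrac12\|(\phi,\psi)\|_e^2=\int_{t_0}^t\!\int G\,u_t\,dx\,ds. \tag{4.4}$$
If $m$ is bounded and Lipschitz on $[0,\infty)$, $m(0)=0$, and $m'$ has compact support, then
$$\Big[\int_0^\infty m\,w_tw_r\,dr\Big]_{t_0}^t=-\frac12\int_{t_0}^t\!\int_0^\infty m'(w_t^2+w_r^2)\,dr\,ds+\int_{t_0}^t\!\int_0^\infty m\,g\,w_r\,dr\,ds. \tag{4.5}$$
For radial $f\in L^2$ and $\sigma>0$,
$$(U(\sigma)f)(r)=\frac1{2r}\int_{|r-\sigma|}^{r+\sigma}\rho f(\rho)\,d\rho. \tag{4.6}$$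

*Proof.* *Energy bounds.* We have $(u,u_t)(t)=W(t-t_0)(\phi,\psi)+\int_{t_0}^tW(t-s)(0,G(s))ds$ and $W$ is a continuous isometry group for $\|\cdot\|_e$; this gives continuity and (4.1). Integrating $u(t)-\phi=\int_{t_0}^tu_tds$ in $L^2$ gives (4.3). For test data and forcing, multiply $u_{tt}-\Delta u=G$ by $u_t$ and integrate to get (4.4); both sides are continuous in $(\phi,\psi)$ and $G$ by (4.1), so density gives the general case.

*Multiplier identity.* For test data and forcing, $w$ is smooth on $r\ge0$, vanishes for large $r$, and $w_{tt}-w_{rr}=g$. Then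
$$\partial_t(w_tw_r)=(w_{rr}+g)w_r+w_tw_{tr}=\tfrac12\partial_r(w_t^2+w_r^2)+g\,w_r .$$
Multiply by $m$ and integrate; the boundary terms vanish since $m(0)=0$ and $w=0$ for large $r$. For the limit, note $4\pi\|w_t\|^2_{L^2(0,\infty)}=\|u_t\|_2^2$, $4\pi\|w_r\|^2_{L^2(0,\infty)}=\|\nabla u\|_2^2$ (Lemma 1(b)), $4\pi\|g\|_{L^2(0,\infty)}^2=\|G\|_2^2$. As $m,m'$ are bounded, each term of (4.5) is continuous in $(\phi,\psi)$ and $G$ by (4.1).

*Supremum bound.* Let first $G=0$, $t_0=0$. Formula (1.1) holds for test data. Under convergence of data in $\|\cdot\|_e$ both sides converge for each $r>0$: the left by Lemma 1(a), the right by Cauchy–Schwarz and (1.2). So (1.1), (1.2), and hence (1.3), hold for all data. With $\phi=0$, $h$ is the odd extension of $\rho f(\rho)$; its integral over $[\sigma-r,\sigma+r]$ equals that over $[|\sigma-r|,\sigma+r]$. This is (4.6). For the Duhamel term, evaluation at $r>0$ is continuous on $\dot H^1_{rad}$, so for each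 $t$ its supremum in $r$ is at most $\int_I\|U(t-s)G(s)\|_\infty ds$ (measurable in $(t,s)$, since by continuity the supremum may be taken over rational $r$). By Minkowski's inequality its $L^2_t$ norm is at most $\int_I\|U(\cdot-s)G(s)\|_{L^2(\mathbb R;L^\infty)}ds\le C_0\|G\|_{L^1(I;L^2)}$. $\square$

For $|I|\le1$, (4.1)–(4.3) combine to: with an absolute $C_1\ge1$,
$$\sup_I\|(u,u_t)\|_{\mathcal H}+\|u\|_{L^2(I;L^\infty)}\le C_1\big(\|(\phi,\psi)\|_{\mathcal H}+\|G\|_{L^1(I;L^2)}\big). \tag{4.7}$$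

## 5. Putting $N(u)$ into $L^1_tL^2_x$

The first thing to try is the energy inequality (4.1) with $G=N(u)$ and Sobolev's inequality at each fixed time: bound $\|N(u)-N(v)\|_2$ by $C\|u-v\|_{H^1}$ and iterate. This works when $\alpha=2$, that is for $p\le3+2b$, as (5.1) below shows. It fails beyond that, because $N(\phi)$ need not be in $L^2$. Indeed let $p>3+2b$, pick $\frac{b+3/2}p\le\gamma<\frac12$, and let $\phi=r^{-\gamma}\zeta\in H^1$ as in Example 2. Near $0$ the integrand of $\|N(\phi)\|_2^2$ in $dr$ is a constant times $r^{2b-2\gamma p+2}\ge r^{-1}$, so $N(\phi)\notin L^2$. No bound at fixed time can help. But the wave in Example 2 has $\|u(t)\|_\infty\in L^2$ in time, and this makes up for the loss.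

**Lemma 4.** Let $\phi,\psi\in H^1_{rad}$ have $H^1$ norms at most $R$, $R\ge1$. Then
$$\|N(\phi)-N(\psi)\|_2\le C_R\big(1+\|\phi\|_\infty^{\alpha-2}+\|\psi\|_\infty^{\alpha-2}\big)\|\phi-\psi\|_{H^1}, \tag{5.1}$$
$$\|N(\phi)-N(\psi)\|_{L^2+L^{6/5}}\le C_R\|\phi-\psi\|_{H^1}. \tag{5.2}$$
In particular $N:H^1_{rad}\to H^{-1}$ is locally Lipschitz. (For $\alpha=2$ the factors $\|\cdot\|_\infty^{\alpha-2}$ mean $1$.)

*Proof.* Let $\zeta=\phi-\psi$. As $s\mapsto|s|^{p-1}s$ has derivative $p|s|^{p-1}$, (3.3) gives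
$$|N(\phi)-N(\psi)|\le p|x|^b(|\phi|^{p-1}+|\psi|^{p-1})|\zeta|\le pR^{p-1}(2+|\phi|^\alpha+|\psi|^\alpha)|\zeta| . \tag{5.3}$$
By Hölder and Sobolev, $\||\phi|^\alpha\zeta\|_2\le\|\phi\|_\infty^{\alpha-2}\|\phi\|_6^2\|\zeta\|_6$, which gives (5.1). For (5.2) use $|\phi|^\alpha\le1+|\phi|^4$ and $\||\phi|^4\zeta\|_{6/5}\le\|\phi\|_6^4\|\zeta\|_6$. Finally $L^2\subset H^{-1}$, and $L^{6/5}\subset H^{-1}$ is dual to $H^1\subset L^6$. $\square$

**Lemma 5.** Let $u\in C(I;H^1)\cap C^1(I;L^2)$ be radial. Then $u$ is a solution if and only if, for all $t,t_0\in I$,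
$$u(t)=S(t-t_0)(u,u_t)(t_0)+\int_{t_0}^tU(t-s)N(u(s))\,ds, \tag{5.4}$$
with the integral in $L^2$.

*Proof.* By (5.2), $N(u)\in C(I;H^{-1})$. The multiplier $\sin(t|\xi|)/|\xi|$ is bounded by $\min(|t|,|\xi|^{-1})$, so $U(t):H^{-1}\to L^2$ has norm $\lesssim1+|t|$. Hence the right side $\tilde u$ of (5.4) is in $C(I;L^2)$ with $\tilde u_t\in C(I;H^{-1})$; by differentiation on the Fourier side it satisfies $\tilde u_{tt}-\Delta\tilde u=N(u)$, with data $(u,u_t)(t_0)$ at $t_0$. So (5.4) implies the equation. Conversely let $u$ be a solution and $z=u-\tilde u$. Then $z\in C(I;L^2)$, $z_t\in C(I;H^{-1})$, both vanish at $t_0$, and $z_{tt}=\Delta z$. Convolve in $x$ with a mollifier: $z_\epsilon$ is $C^2$ in $t$ with values in every $H^k$, solves the free equation, and has zero data. Its energy is constant, hence zero, so $\partial_tz_\epsilon=0$ and $z_\epsilon=0$. Let $\epsilon\to0$. $\square$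

## 6. A weighted inequality for the radial wave operator, and uniqueness

To compare two solutions one would use (5.1) and Gronwall's lemma. That needs $\|u\|_\infty^{\alpha-2}$ to be integrable in time for both solutions. For $\alpha=2$ there is nothing to check. For $\alpha>2$, an arbitrary solution in $C(I;H^1)\cap C^1(I;L^2)$ is not known to have this property, since (4.2) needs $N(u)\in L^1L^2$, which is what we lack; we only know (5.2), and $L^{6/5}$ forcing is not admissible in (4.1).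

The way out is to look at $N(u)-N(v)$ near the origin as a potential times the difference: there $|N(u)-N(v)|\le\varepsilon r^{-2}|u-v|$ with *small* $\varepsilon$, and the radial wave operator can be inverted between weighted spaces that differ by exactly $r^{-2}$.

**Lemma 6.** For measurable $g\ge0$ on $(0,\tau)\times(0,\infty)$ let
$$Bg(t,r)=\frac12\int_0^t\int_{|r-(t-s)|}^{r+t-s}g(s,\rho)\,d\rho\,ds .$$
Then $\|r^{-1}Bg\|_{L^2}\le4\|rg\|_{L^2}$, both norms on $(0,\tau)\times(0,\infty)$ with measure $dt\,dr$.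

*Proof.* Extend $g$ by $0$ to $s\notin(0,\tau)$. Use null coordinates $\xi=s-\rho$, $\eta=s+\rho$, and $\xi_0=t-r$, $\eta_0=t+r$. The conditions $\rho<r+t-s$, $\rho>r-t+s$, $\rho>t-s-r$ read $\eta<\eta_0$, $\xi<\xi_0$, $\eta>\xi_0$. So the domain is contained in $\{\xi<\xi_0<\eta<\eta_0\}$, and on that set $s<t$ and $\rho>0$ automatically. Also $d\rho\,ds=\frac12d\xi\,d\eta$ and $r=\frac12(\eta_0-\xi_0)$. Put $\tilde G=\rho g=\frac{\eta-\xi}2g$. Then
$$\frac1rBg(t,r)=\frac1{\eta_0-\xi_0}\int_{\xi_0}^{\eta_0}K(\xi_0,\eta)\,d\eta,\qquad K(\xi_0,\eta)=\int_{-\infty}^{\xi_0}\frac{\tilde G(\xi,\eta)}{\eta-\xi}\,d\xi ,$$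
because the numerical factors multiply to $\frac{2}{\eta_0-\xi_0}\cdot\frac12\cdot\frac12\cdot\frac2{\eta-\xi}=\frac1{\eta_0-\xi_0}\cdot\frac1{\eta-\xi}$. For fixed $\xi_0$, Hardy's inequality in $x=\eta_0-\xi_0$ bounds the $L^2(d\eta_0)$ norm by $2\|K(\xi_0,\cdot)\|_{L^2(\xi_0,\infty)}$. For fixed $\eta$, set $x=\eta-\xi_0$, $y=\eta-\xi$; the dual inequality in (3.1) gives $\|K(\cdot,\eta)\|_{L^2(-\infty,\eta)}\le2\|\tilde G(\cdot,\eta)\|_{L^2(-\infty,\eta)}$. Multiply the two constants; the Jacobian $\frac12$ is the same on both sides. $\square$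

**Proposition 7.** Two solutions $u,v$ on $I\ni t_0$ with equal data at $t_0$ coincide on $I$.

*Proof.* By time reversal and translation, and exhausting $I$ by compact intervals, let $I=[0,t_1]$ and $t_0=0$. It suffices to find $\tau>0$, the same for every starting time in $I$, such that equal data at the starting time force $u=v$ on a time interval of length $\tau$ (or up to $t_1$); one then iterates. We write starting time $0$, with $\tau\le t_1$; all constants depend only on $u,v,I$. Let $R\ge1$ bound the $H^1$ norms on $I$.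

**Step 1. Smallness near the origin.** We make the potential small compared with $r^{-2}$. By Lemma 1(b) the map $t\mapsto\partial_r(ru(t))\in L^2(0,\infty)$ is continuous. The functions $t\mapsto\int_0^\rho(\partial_r(ru))^2dr$ are continuous and decrease to $0$ as $\rho\to0$, so by Dini's theorem they do so uniformly on $I$; likewise for $v$. Since $p\le5+2b$, in
$$r^{2+b}|u|^{p-1}=r^{(5+2b-p)/2}\,(r^{1/2}|u|)^{p-1}$$
the first exponent is nonnegative, and Lemma 1(b) gives $\rho\in(0,1]$ with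
$$p\,r^{2+b}(|u|^{p-1}+|v|^{p-1})\le\tfrac1{24}\qquad(r<\rho,\ t\in I).$$
For $r\ge\rho$, (3.3) and Lemma 1(a) give a constant $A>0$ with $p\,r^b(|u|^{p-1}+|v|^{p-1})\le A$.

**Step 2. Splitting.** Let $z=r(u-v)$ and $G=N(u)-N(v)=G_1+G_2$ with $G_1=G\,1_{r<\rho}$, $g_i=rG_i$. By the first inequality in (5.3) and Step 1,
$$|g_1|\le\tfrac1{24}r^{-2}|z|,\qquad |g_2|\le A|z| .\tag{6.1}$$
By (5.4), $z=z_1+z_2$ with $z_i=r\int_0^tU(t-s)G_i(s)ds$. Let $\tau\le1$ and
$$Y=\big\|(1+\tfrac1r)z\big\|_{L^2((0,\tau)\times(0,\infty))} .$$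
It is finite: $\|z(t)\|_{L^2_r}=(4\pi)^{-1/2}\|(u-v)(t)\|_2$ and $\|z/r\|_{L^2_r}\le2\|\partial_rz\|_{L^2_r}$.

**Step 3. The inner part $z_1$.** We bound it with Lemma 6; since $G_1$ may fail to be in $L^2$, we truncate to use (4.6). By (5.2) and bounded support, $G_1\in L^\infty(I;L^{6/5})$. Put $G_1^n=G_11_{|G_1|\le n}\in L^1(I;L^2)$. By dominated convergence $G_1^n\to G_1$ in $L^1(I;L^{6/5})\subset L^1(I;H^{-1})$, so $\int_0^tU(t-s)G_1^nds\to\int_0^tU(t-s)G_1ds$ in $L^2$ for each $t$, hence for a.e. $r$ along a subsequence. By (4.6), $\big|r\int_0^tU(t-s)G_1^nds\big|\le B|g_1|$ for all $n$. Therefore $|z_1|\le B|g_1|$ a.e. As $g_1$ lives on $r<\rho\le1$ and $\tau\le1$, $B|g_1|=0$ for $r>2$; and $1+\frac1r\le\frac3r$ for $r\le2$. Lemma 6 and (6.1) give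
$$\big\|(1+\tfrac1r)z_1\big\|_{L^2}\le3\cdot4\,\|rg_1\|_{L^2}\le\tfrac{12}{24}\|z/r\|_{L^2}\le\tfrac12Y .$$

**Step 4. The outer part $z_2$.** Here the energy inequality suffices. We have $\int_0^\tau\|g_2\|_{L^2_r}ds\le A\tau^{1/2}Y$. For $t\le\tau$, Hardy and (4.1) give $\|z_2(t)/r\|_{L^2_r}\le2\|\partial_rz_2(t)\|_{L^2_r}\le2A\tau^{1/2}Y$, and (4.3) gives $\|z_2(t)\|_{L^2_r}\le\tau A\tau^{1/2}Y$. Taking the $L^2$ norm over $(0,\tau)$, $\|(1+\frac1r)z_2\|_{L^2}\le(2A\tau+A\tau^2)Y\le3A\tau Y$.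

**Step 5. Conclusion.** $Y\le\frac12Y+3A\tau Y$ and $Y<\infty$, so $Y=0$ if $\tau<\min(1,\frac1{6A})$. Then $u=v$ on $[0,\tau]$, with equal time derivatives. $\square$

## 7. Local existence and conservation of energy

**Proposition 8.** Let $R\ge1$ and $\|(u_0,u_1)\|_{\mathcal H}\le R$. There are $\tau\in(0,1]$ and a solution on $[t_0,t_0+\tau]$ (also on $[t_0-\tau,t_0]$) with data $(u_0,u_1)$ at $t_0$, with $N(u)\in L^1L^2$ and $\|u\|_{L^2L^\infty}\le2C_1R$ on this interval. If $p<5+2b$, $\tau$ depends only on $R,b,p$.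

*Proof.* By time reversal and translation consider $I=[0,\tau]$, $t_0=0$. Let $R'=2C_1R$, and for $0<\delta\le R'$ let $B_\delta$ be the set of radial $u\in C(I;H^1)\cap C^1(I;L^2)$ with $\sup_I\|(u,u_t)\|_{\mathcal H}\le R'$ and $\|u\|_{L^2(I;L^\infty)}\le\delta$, with
$$d(u,v)=\sup_I\|(u-v,u_t-v_t)\|_{\mathcal H}+\|u-v\|_{L^2(I;L^\infty)} .$$
It is complete: a Cauchy sequence converges in $C(I;H^1)\cap C^1(I;L^2)$, hence pointwise for $r>0$, and by Fatou the $L^2L^\infty$ norm passes to the limit. By (5.1) and Hölder in time, for $u,v\in B_\delta$,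
$$\|N(u)-N(v)\|_{L^1(I;L^2)}\le C_2\big(\tau+\tau^{(4-\alpha)/2}\delta^{\alpha-2}\big)\sup_I\|u-v\|_{H^1},\qquad C_2=C_2(R,b,p). \tag{7.1}$$
Let $\Gamma u=S(\cdot)(u_0,u_1)+\int_0^tU(t-s)N(u)ds$ and $\kappa=C_1C_2(\tau+\tau^{(4-\alpha)/2}\delta^{\alpha-2})$. By (4.7) and (7.1) (the second with $v=0$),
$$d(\Gamma u,\Gamma v)\le\kappa\,d(u,v),\qquad d\big(\Gamma u,S(\cdot)(u_0,u_1)\big)\le\kappa R' .$$

*If $\alpha<4$:* take $\delta=R'$ and $\tau=\tau(R)$ with $\kappa\le\frac12$. Then $d(\Gamma u,0)\le C_1R+\frac12R'=R'$, and $\Gamma$ is a contraction of $B_{R'}$.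

*If $\alpha=4$:* now $\kappa=C_1C_2(\tau+\delta^2)$. Choose $\delta\le\min(1,R')$ with $C_1C_2\delta^2R'\le\frac\delta4$ and $C_1C_2\delta^2\le\frac14$. Then choose $\tau$ with $C_1C_2\tau R'\le\frac\delta4$, $C_1C_2\tau\le\frac14$, and $\|S(\cdot)(u_0,u_1)\|_{L^2([0,\tau];L^\infty)}\le\frac\delta2$; the last is possible since the norm over $[0,1]$ is finite. Then $\kappa\le\frac12$ and $\kappa R'\le\frac\delta2$. So $\|\Gamma u\|_{L^2L^\infty}\le\delta$ and $\sup\|(\Gamma u,(\Gamma u)_t)\|_{\mathcal H}\le\frac{R'}2+\frac\delta2\le R'$, and $\Gamma$ is a contraction of $B_\delta$.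

The fixed point satisfies (5.4), so it is a solution by Lemma 5. $\square$

**Proposition 9.** Every solution $u$ on an interval $I$ satisfies $u\in L^2_{loc}(I;L^\infty)$, $N(u)\in L^1_{loc}(I;L^2)$, and $E(u,t)$ is constant on $I$.

*Proof.* Near each $t_0\in I$, $u$ coincides with the solution of Proposition 8, by Proposition 7. Compactness gives the first two claims. So (4.4) applies with $G=N(u)$: for $t_1<t_2$ in $I$,
$$\tfrac12\|(u,u_t)\|_e^2\Big|_{t_1}^{t_2}=\int_{t_1}^{t_2}\!\int N(u)u_t\,dx\,dt .$$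
For the potential part, $u(t)=u(t_1)+\int_{t_1}^tu_tds$ in $L^2$, so after modification on null sets $t\mapsto u(t,x)$ is absolutely continuous for a.e. $x$ with derivative $u_t(t,x)$. By the chain rule
$$\frac{|x|^b}{p+1}|u|^{p+1}\Big|_{t_1}^{t_2}=\int_{t_1}^{t_2}|x|^b|u|^{p-1}u\,u_t\,dt=-\int_{t_1}^{t_2}N(u)u_t\,dt .$$
Integrate in $x$; Fubini applies because $\iint|N(u)||u_t|\le\|N(u)\|_{L^1L^2}\sup\|u_t\|_2$, and $V(u(t_i))<\infty$ by Lemma 2. Adding the two identities gives $E(u,t_2)=E(u,t_1)$. $\square$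

## 8. Global solutions for $p<5+2b$, and the scaling at $p=5+2b$

By Propositions 7 and 8, for given data the solutions patch to a maximal one, on $[0,T^*)$ forward in time. By time reversal we must show $T^*=\infty$. Write $E$ for the conserved energy. As $V\ge0$,
$$\|(u,u_t)(t)\|_e\le\sqrt{2E},\qquad\|u(t)\|_2\le\|u_0\|_2+t\sqrt{2E}. \tag{8.1}$$
So if $T^*<\infty$, then $\|(u,u_t)\|_{\mathcal H}$ is bounded on $[0,T^*)$.

**Case $p<5+2b$.** The existence time of Proposition 8 is then bounded below along $[0,T^*)$. Starting close enough to $T^*$ extends $u$ beyond $T^*$, a contradiction.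

At $p=5+2b$ this argument stops at one exact place: in (7.1) the factor $\tau^{(4-\alpha)/2}$ becomes $\tau^0=1$, and the time $\tau$ in Proposition 8 depends on how fast $\|S(\cdot)(u_0,u_1)\|_{L^2([0,\tau];L^\infty)}$ becomes small, not only on $R$. This dependence cannot be removed. The equation is invariant under $u\mapsto u_\lambda(t,x)=\lambda^au(\lambda t,\lambda x)$ with $a=\frac{2+b}{p-1}$, and for $p=5+2b$ we have $a=\frac12$. Then $\|(u_\lambda,\partial_tu_\lambda)(0)\|_e=\|(u,u_t)(0)\|_e$ and $\|u_\lambda(0)\|_2=\lambda^{-1}\|u(0)\|_2$, so the data stay bounded in $\mathcal H$ as $\lambda\to\infty$. But for free waves, scaled in the same way,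
$$\int_0^\tau\|u_\lambda(t)\|_\infty^2dt=\int_0^{\lambda\tau}\|u(t)\|_\infty^2dt ,$$
which tends to $\int_0^\infty\|u\|_\infty^2dt$ as $\lambda\to\infty$ for fixed $\tau$. So no fixed $\tau$ makes the $L^2L^\infty$ norm small on a ball of $\mathcal H$.

One may next try to bound $X=\|u\|_{L^2(J;L^\infty)}$ a priori, from the energy. By Lemma 1(a) and (8.1), $|x|^b|u|^{4+2b}=(r^{1/2}|u|)^{2b}|u|^4\le CE^b|u|^4$, so $\|N(u)\|_{L^1(J;L^2)}\le CE^{b+3/2}X^2$, and (4.2) gives
$$X\le a_0+cX^2,\qquad a_0=C_0\sqrt{2E},\quad c=CE^{b+3/2}.$$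
If $4a_0c\ge1$, every $X\ge0$ satisfies this inequality, so it gives nothing for large energy. What is needed is an estimate *linear* in $X$ whose coefficient can be made small by cutting time into a controlled number of pieces.

## 9. A Morawetz estimate and the factorization of $|N(u)|^2$ at $p=5+2b$

Let $p=5+2b$. The linear estimate comes from an identity. Since $2b=(b-1)+(b+1)$ and $10+4b=(6+2b)+(2b+2)+2$,
$$|N(u)|^2=|x|^{2b}|u|^{10+4b}=\big(|x|^{b-1}|u|^{6+2b}\big)\,\big(|x|^{1/2}|u|\big)^{2b+2}\,|u|^2 . \tag{9.1}$$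
The middle factor is bounded by the energy (Lemma 1(a)), the last by $\|u(t)\|_\infty^2$, and the first has a finite space-time integral, which we now show. For an interval $J$ in the lifespan put
$$M(J)=\int_J\int|x|^{b-1}|u|^{6+2b}\,dx\,dt .$$
If $E=0$ then $\nabla u=0$ by (8.1), and $u=0$ by Lemma 1(a); so let $E>0$.

**Step 1. $M(J)$ is bounded by the energy, whatever the length of $J$.** The claim is that for every compact $J=[t_1,t_2]$ in the lifespan
$$M(J)\le\frac{2(p+1)}{4+b}E=\frac{4(3+b)}{4+b}E. \tag{9.2}$$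
Let $w=ru$ and $\beta=p-1-b=4+b$. Then $g=rN(u)=-r^{-\beta}|w|^{p-1}w$, and $g\in L^1(J;L^2(0,\infty))$ by Proposition 9. Apply (4.5) with $m(r)=\min(r/\epsilon,1)$. For a.e. $t$ we have $g(t)\in L^2(0,\infty)$, so $m\,g\,w_r$ is integrable in $r$; as $g\,w_r=-\frac1{p+1}r^{-\beta}\partial_r|w|^{p+1}$, for $0<a<\epsilon<A$
$$\int_a^Am\,g\,w_r\,dr=-\frac1{p+1}\Big[m\,r^{-\beta}|w|^{p+1}\Big]_a^A+\frac1{p+1}\int_a^A(mr^{-\beta})'|w|^{p+1}dr .$$
The boundary terms tend to $0$. At $a\to0$, Lemma 1(b) gives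
$$\frac a\epsilon\,a^{-\beta}|w(a)|^{p+1}\le\epsilon^{-1}a^{1-\beta+(p+1)/2}\Big(\int_0^aw_r^2dr\Big)^{(p+1)/2},\qquad 1-\beta+\tfrac{p+1}2=1-(4+b)+(3+b)=0,$$
and the integral tends to $0$. At $A\to\infty$, $|w(A)|\le CA^{1/2}$ gives $A^{-\beta}|w(A)|^{p+1}\le CA^{-\beta+(p+1)/2}=CA^{-1}\to0$. The sign is right, since $\beta>1$:
$$(mr^{-\beta})'=(1-\beta)\frac{r^{-\beta}}\epsilon\le0\quad(r<\epsilon),\qquad(mr^{-\beta})'=-\beta r^{-\beta-1}\quad(r>\epsilon).$$
By monotone convergence $\int_0^\infty m\,g\,w_r\,dr=\frac1{p+1}\int_0^\infty(mr^{-\beta})'|w|^{p+1}dr$. As $m'\ge0$, (4.5) yields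
$$\frac\beta{p+1}\int_J\int_\epsilon^\infty r^{-\beta-1}|w|^{p+1}dr\,dt\le-\int_J\int_0^\infty m\,g\,w_r\,dr\,dt\le-\Big[\int_0^\infty m\,w_tw_r\,dr\Big]_{t_1}^{t_2} .$$
Since $0\le m\le1$, $\big|\int m\,w_tw_r\,dr\big|\le\frac12\int(w_t^2+w_r^2)dr=\frac1{4\pi}\cdot\frac12\|(u,u_t)\|_e^2\le\frac E{4\pi}$. So the right side is at most $\frac{2E}{4\pi}$. Let $\epsilon\to0$. As $r^2\cdot r^{b-1}|u|^{p+1}=r^{b-p}|w|^{p+1}=r^{-\beta-1}|w|^{p+1}$, the left side tends to $\frac\beta{p+1}\cdot\frac{M(J)}{4\pi}$, and (9.2) follows.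

**Step 2. The estimate linear in $\|u\|_{L^2L^\infty}$.** By Lemma 1(a) and (8.1), $|x|^{1/2}|u|\le(4\pi)^{-1/2}\sqrt{2E}=(E/2\pi)^{1/2}$. Insert this in (9.1), integrate in $x$, take the square root, and apply Cauchy–Schwarz in time:
$$\|N(u)\|_{L^1(J;L^2)}\le\Big(\frac E{2\pi}\Big)^{\frac{b+1}2}M(J)^{1/2}\,\|u\|_{L^2(J;L^\infty)}. \tag{9.3}$$

**Step 3. A bound for $\|u\|_{L^2L^\infty}$ by cutting time.** Define $\epsilon_0>0$ by $C_0(E/2\pi)^{(b+1)/2}\epsilon_0^{1/2}=\frac12$. Let $J_0$ be a compact interval in the lifespan. Since $M$ is additive and continuous in the endpoints, (9.2) lets us cut $J_0$ into $K\le1+\epsilon_0^{-1}\frac{4(3+b)}{4+b}E$ consecutive intervals $J$ with $M(J)\le\epsilon_0$. On each, (4.2) started at the left endpoint, (8.1) and (9.3) give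
$$\|u\|_{L^2(J;L^\infty)}\le C_0\sqrt{2E}+\tfrac12\|u\|_{L^2(J;L^\infty)} ,$$
and the norm is finite by Proposition 9. So it is at most $2C_0\sqrt{2E}$. Summing squares, and noting that $\epsilon_0^{-1}$ is a constant times $E^{b+1}$,
$$\|u\|^2_{L^2(J_0;L^\infty)}\le8C_0^2E\,K\le C_b(E+E^{b+3}). \tag{9.4}$$

**Step 4. The solution does not stop at $T^*<\infty$.** Let $J_0\uparrow[0,T^*)$ in (9.4): $u\in L^2([0,T^*);L^\infty)$, and by (9.2), (9.3) $N(u)\in L^1([0,T^*);L^2)$. By Lemma 3 on $[0,T^*]$ with $G=N(u)$, $(u,u_t)$ has a limit in $H^1\times L^2$ as $t\to T^*$. Proposition 8 with data given by this limit at $T^*$ continues the solution beyond $T^*$; the concatenation satisfies (5.4), so it is a solution. This contradicts maximality. Hence $T^*=\infty$.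

## 10. Lipschitz dependence and the end of the proof of Theorem A

Existence is now proved for $1+b\le p\le5+2b$; uniqueness is Proposition 7; conservation of energy and $u\in L^2_{loc}(\mathbb R;L^\infty)$ are Proposition 9. It remains to compare two solutions.

Let $u,v$ have data of $\mathcal H$-norm at most $R$. By Lemma 2 their energies are bounded in terms of $R$, so by (8.1) both have $\mathcal H$-norm at most some $R_T\ge1$ on $[-T,T]$. Moreover $\|u\|_{L^2([-T,T];L^\infty)}$ and $\|v\|_{L^2([-T,T];L^\infty)}$ are at most some $B(R,T)$. For $p<5+2b$, cover $[-T,T]$ by intervals of length at most $\tau(R_T)$; on each one the solution is that of Proposition 8, with norm at most $2C_1R_T$. For $p=5+2b$ use (9.4) (if an energy is $0$, the solution is $0$). Let $y(t)=\|(u-v,u_t-v_t)(t)\|_{\mathcal H}$. By (4.1), (4.3) and (5.1), with $C=C(R,T)$,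
$$y(t)\le C\Big(y(0)+\Big|\int_0^t\big(1+\|u\|_\infty^{\alpha-2}+\|v\|_\infty^{\alpha-2}\big)\,y(s)\,ds\Big|\Big),\qquad|t|\le T .$$
As $0\le\alpha-2\le2$, the weight has integral over $[-T,T]$ bounded in terms of $R,T$. Gronwall's lemma gives $y(t)\le C'(R,T)\,y(0)$. This proves Theorem A, and hence the conjecture. $\blacksquare$

## 11. Data in $\dot H^1\times L^2$ and scattering for $p=5+2b$

We prove Theorem B. Now $u\in C(I;\dot H^1_{rad})$ with $u_t\in C(I;L^2)$; then $u(t)-u(t')=\int_{t'}^tu_s\,ds$ lies in $L^2$.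

**Step 1. Nonlinear estimates without $\|\phi\|_2$.** By Lemma 1(a), for all $r>0$, $|x|^b|\phi|^{p-1}=(r^{1/2}|\phi|)^{2b}|\phi|^4\le C\|\nabla\phi\|_2^{2b}|\phi|^4$. As in Lemma 4,
$$\|N(\phi)-N(\psi)\|_2\le C\big(\|\nabla\phi\|_2+\|\nabla\psi\|_2\big)^{2b+2}\big(\|\phi\|_\infty^2+\|\psi\|_\infty^2\big)\|\nabla(\phi-\psi)\|_2. \tag{11.1}$$
Likewise $\||\phi|^4\zeta\|_{6/5}\le\|\phi\|_6^4\|\zeta\|_6$ shows that $N:\dot H^1_{rad}\to L^{6/5}\subset H^{-1}$ is locally Lipschitz, and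
$$V(\phi)\le C\|\nabla\phi\|_2^{2b}\|\phi\|_6^6 . \tag{11.2}$$
From $\big||\phi|^{p+1}-|\psi|^{p+1}\big|\le(p+1)(|\phi|^p+|\psi|^p)|\phi-\psi|$ and $|x|^b|\phi|^p\le C\|\nabla\phi\|_2^{2b}|\phi|^5$, $V$ is continuous on $\dot H^1_{rad}$.

**Step 2. Duhamel's formula and uniqueness.** In the proof of Lemma 5, $u-u(t_0)$, $S(t-t_0)(u,u_t)(t_0)-u(t_0)$ and the Duhamel integral all lie in $C(I;L^2)$. So $z=u-\tilde u\in C(I;L^2)$, and the proof applies: (5.4) holds. In the proof of Proposition 7, Step 1 near the origin is unchanged (the exponent $(5+2b-p)/2$ is $0$). For $r\ge\rho$, $r^b|u|^{4+2b}=r^{-2}(r^{1/2}|u|)^{4+2b}$ is bounded, which gives $A$. We have $G_1\in L^\infty(I;L^{6/5})$ by Step 1 above. Finally $u-v=\int_0^t(u_t-v_t)ds\in C(I;L^2)$, so $Y<\infty$. The rest is unchanged, as $z_1,z_2$ have zero data.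

**Step 3. Local existence, in a form that also serves at $t=\pm\infty$.** Let $I$ be an interval, bounded or not. Let $L$ map $G\in L^1(I;L^2_{rad})$ to $\int_{t_0}^tU(t-s)G\,ds$ with $t_0\in I$, or, if $I=[T,\infty)$, to $-\int_t^\infty U(t-s)G\,ds$. In both cases
$$\sup_I\|(LG,\partial_tLG)\|_e\le\|G\|_{L^1(I;L^2)},\qquad\|LG\|_{L^2(I;L^\infty)}\le C_0\|G\|_{L^1(I;L^2)} ;$$
the first is Lemma 3, and the second case follows in the same way from the isometry property and Minkowski's inequality. Since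
$$-\int_t^\infty W(t-s)(0,G)ds=W(t-T)\Big(-\int_T^\infty W(T-s)(0,G)ds\Big)+\int_T^tW(t-s)(0,G)ds,$$
the second $LG$ is of the form in Lemma 3. Let $u_L$ be a free wave with $\|(u_L,\partial_tu_L)\|_e\le R$, $R>0$, and set $C_1'=1+C_0$, $R'=2C_1'R$. On the set of radial $u\in C(I;\dot H^1)$, $u_t\in C(I;L^2)$ with $\sup_I\|(u,u_t)\|_e\le R'$ and $\|u\|_{L^2(I;L^\infty)}\le\delta$, which is complete for $d(u,v)=\sup_I\|(u-v,u_t-v_t)\|_e+\|u-v\|_{L^2(I;L^\infty)}$, (11.1) gives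
$$\|N(u)-N(v)\|_{L^1(I;L^2)}\le C_2\delta^2\sup_I\|\nabla(u-v)\|_2,\qquad C_2=C_2(R,b).$$
Choose $\delta\le R'$ with $C_1'C_2\delta^2R'\le\frac\delta2$ and $C_1'C_2\delta^2\le\frac12$. If $\|u_L\|_{L^2(I;L^\infty)}\le\frac\delta2$, then $\Gamma u=u_L+LN(u)$ satisfies $d(\Gamma u,u_L)\le\frac\delta2$ and $d(\Gamma u,\Gamma v)\le\frac12d(u,v)$. So $\|\Gamma u\|_{L^2L^\infty}\le\delta$, the $e$-norm of $\Gamma u$ is at most $R+\frac\delta2\le R'$, and $\Gamma$ is a contraction. Its fixed point is a solution on $I$ with $N(u)\in L^1(I;L^2)$. For local existence at $t_0$ take $I$ a short interval about $t_0$, which is possible by (4.2).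

**Step 4. Energy and global existence.** The proof of Proposition 9 holds, because $u-u(t_1)\in C^1(I;L^2)$ gives the absolute continuity in $t$ for a.e. $x$. Section 9 used only $\|\cdot\|_e$ and, at $A\to\infty$, only $|w|\le CA^{1/2}$; in its Step 4 the limit of $(u,u_t)$ now exists in $\dot H^1\times L^2$, and Step 3 above continues the solution. So solutions are global. Applying (9.2) and (9.4) on $[-T,T]$, with constants independent of $T$, and letting $T\to\infty$, we obtain the two space-time bounds of Theorem B, and $N(u)\in L^1(\mathbb R;L^2)$ by (9.3). (If $E=0$, then $u=0$.)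

**Step 5. Scattering.** Pull back by the free flow:
$$W(-t)(u,u_t)(t)=(u_0,u_1)+\int_0^tW(-s)(0,N(u(s)))\,ds .$$
As $W$ is isometric and $N(u)\in L^1(\mathbb R;L^2)$, this converges in $\|\cdot\|_e$ as $t\to\pm\infty$; call the limits $(u_0^\pm,u_1^\pm)$. Applying $W(t)$ gives $\|(u,u_t)(t)-W(t)(u_0^\pm,u_1^\pm)\|_e\to0$.

**Step 6. The energy of the asymptotic state.** We show $V(u(t))\to0$. First, free waves satisfy $\|u_L(t)\|_6\to0$. For test data supported in $|x|\le C$, use (1.1): $h$ is bounded, supported in $[-C,C]$, and $\int_{\mathbb R}h=0$, since $w_0$ has compact support and $w_1$ is odd. So for $t\ge2C$ the integral in (1.1) vanishes unless $|r-t|\le C$, and there $|u_L|\le\|h\|_{L^1}/(2r)\le C'/t$. The shell has volume at most $C''t^2$, so $\|u_L(t)\|_6^6\le C'''t^{-4}$; time reversal handles $t\to-\infty$. For general data use density and $\|u_L(t)\|_6\le C\|\nabla u_L(t)\|_2$. By Step 5 and Sobolev, $\|u(t)\|_6\to0$. By (11.2), $V(u(t))\le CE^b\|u(t)\|_6^6\to0$.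 Hence $E=\lim\frac12\|(u,u_t)(t)\|_e^2=\frac12\|(u_0^\pm,u_1^\pm)\|_e^2$.

**Step 7. Every asymptotic state occurs.** Let $(\phi,\psi)\in\dot H^1_{rad}\times L^2_{rad}$ and $u_L=S(\cdot)(\phi,\psi)$, which is in $L^2(\mathbb R;L^\infty)$ by (4.2). Take $I=[T,\infty)$ with $T$ so large that $\|u_L\|_{L^2(I;L^\infty)}\le\frac\delta2$. Step 3 with the second choice of $L$ gives a solution $u=u_L-\int_t^\infty U(t-s)N(u)ds$ on $[T,\infty)$. By Steps 2 and 4 it extends to a unique global solution, and $\|(u-u_L,u_t-\partial_tu_L)(t)\|_e\le\int_t^\infty\|N(u)\|_2ds\to0$. So $(u_0^+,u_1^+)=(\phi,\psi)$. Time reversal gives $t\to-\infty$.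

**Step 8. Injectivity and the Lipschitz bounds.** Let $u,v$ have energies at most $E_0$. By (4.1) and (11.1), for $y(t)=\|(u-v,u_t-v_t)(t)\|_e$ and all $t,t'\in\mathbb R$,
$$y(t)\le y(t')+C(E_0,b)\Big|\int_{t'}^t(\|u\|_\infty^2+\|v\|_\infty^2)\,y(s)\,ds\Big| .$$
The weight has integral over $\mathbb R$ bounded in terms of $E_0,b$ by Step 4, so Gronwall's lemma gives $y(t)\le C\,y(t')$ with $C=C(E_0,b)$. As $t\to\pm\infty$, $y(t)\to\|(u_0^\pm-v_0^\pm,u_1^\pm-v_1^\pm)\|_e$, because $W$ is isometric. With $t\to\pm\infty$, $t'=0$ this is the Lipschitz bound for $(u_0,u_1)\mapsto(u_0^\pm,u_1^\pm)$. With $t=0$, $t'\to\pm\infty$ it is injectivity and the Lipschitz bound for the inverse. Finally, bounded sets of data have bounded energy by (11.2) and Sobolev, and bounded sets of asymptotic states have bounded energy since $E=\frac12\|(u_0^\pm,u_1^\pm)\|_e^2$. This proves Theorem B. $\blacksquare$
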